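\title{Generalized diagonals of norm one for the algebra of operators on a finite-dimensional Banach space}

\begin{abstract}
We show that every Banach space $X$ of finite dimension $n\ge1$, real or complex, is isometric to a $1$-complemented subspace of a space $Y$ of dimension less than $512\,n^6$ that carries a finite group of isometries spanning $\mathcal F(Y)$. Averaging over the group gives a generalized diagonal for $\mathcal F(X)$ in $\mathcal F(Y,X)\widehat{\otimes}\mathcal F(X,Y)$ of norm exactly $1$, the smallest possible value. The space $Y$ is built from a Weyl--Heisenberg group over a finite field of characteristic $2$ and from vectors with a cubic phase, which every nontrivial group element moves to an almost orthogonal position; the norm of $Y$ is chosen last. As an application, the algebra of approximable operators on an $\ell_p$-sum ($1<p<\infty$) or $c_0$-sum of a dense sequence of finite-dimensional spaces is amenable.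
\end{abstract}

\section{The problem and the result}\label{sec:intro}

All spaces are over $\mathbb K$, which is $\mathbb R$ or $\mathbb C$. For Banach spaces $E,E'$ let $\mathcal F(E,E')$ be the space of approximable operators, that is, the closure of the finite-rank operators in the operator norm, and let $\mathcal F(E)=\mathcal F(E,E)$. If $E$ or $E'$ is finite-dimensional, $\mathcal F(E,E')$ consists of all bounded operators. The projective norm on $E\otimes E'$ is
\[
\|w\|_\wedge=\inf\Big\{\sum_j\|r_j\|\,\|s_j\| : w=\sum_j r_j\otimes s_j\Big\},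
\]
and $E\widehat{\otimes}E'$ is the completion; no completion is needed when both spaces are finite-dimensional. We use one property of this norm, which is read off from the definition: if a linear map $\Theta$ from $E\otimes E'$ to a Banach space satisfies $\|\Theta(r\otimes s)\|\le C\|r\|\,\|s\|$, then $\|\Theta(w)\|\le C\|w\|_\wedge$ for all $w$.

Let $X$ and $Y$ be finite-dimensional. The space $\mathcal F(Y,X)\widehat{\otimes}\mathcal F(X,Y)$ is a Banach $\mathcal F(X)$-bimodule under
\[
a\cdot(R\otimes S)=aR\otimes S,\qquad (R\otimes S)\cdot a=R\otimes Sa ,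
\]
and composition defines a linear map $\pi(R\otimes S)=RS$ into $\mathcal F(X)$ with $\|\pi\|\le1$. An element $u$ of this bimodule is a \emph{generalized diagonal} for $\mathcal F(X)$ if
\[
a\cdot u=u\cdot a\quad\text{for all }a\in\mathcal F(X),\qquad \pi(u)=I_X .
\]
For $Y=X$ this is the usual notion of a \emph{diagonal} for $\mathcal F(X)$. In words, $u=\sum_jR_j\otimes S_j$ splits the identity of $X$ into pieces $R_jS_j$ that factor through $Y$, in such a way that operators on $X$ pass from one side of the tensor to the other, and $\|u\|_\wedge$ is the total cost of the factorizations. If $X\ne\{0\}$, then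
\begin{equation}\label{eq:lower}
\|u\|_\wedge\ge\|\pi(u)\|=\|I_X\|=1 .
\end{equation}

The norm is what matters in applications. A Banach algebra is amenable if and only if it has a \emph{bounded} approximate diagonal \cite{Johnson}. For the algebra $\mathcal F(Z)$ of an infinite-dimensional space one may try to assemble such a net from finite-dimensional complemented subspaces $X$ of $Z$. A generalized diagonal serves as well as a diagonal when $Y$ is also complemented in $Z$, and the net is bounded only if the norms stay bounded as $X$ grows. Section~\ref{sec:amen} carries this out.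

Two examples show the range of values. The first uses an \emph{Auerbach basis}: a basis $e_1,\dots,e_n$ of $X$ with coordinate functionals $e_i^*$ such that $\|e_i\|=\|e_i^*\|=1$. One exists over both fields. Choose $e_1,\dots,e_n$ in the closed unit ball $B_X$ that maximize $|\det(e_1,\dots,e_n)|$; then $e_i^*(x)$ is the quotient of the determinant with $x$ in place of $e_i$ by the maximal determinant, so $\|e_i^*\|\le1$, and $e_i^*(e_i)=1$ forces both norms to be $1$.

\begin{example}\label{ex:scalar}
Let $Y=\mathbb K$ and $\dim X=n$. The bimodule is $X\widehat{\otimes}X^*$, and $\pi$ is the linear bijection that sends $x\otimes f$ to $f(\cdot)x$. So the only candidate is $u=\sum_ie_i\otimes e_i^*$, and it is a generalized diagonal because $\pi(a\cdot u)=a=\pi(u\cdot a)$. An Auerbach basis gives $\|u\|_\wedge\le n$. The functional $x\otimes f\mapsto f(x)$ has norm at most $1$ and takes the value $n$ at $u$. Hence $\|u\|_\wedge=n$.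
\end{example}

\begin{example}\label{ex:lp}
Let $X=Y=\ell_p^n$ with $1\le p\le\infty$. The signed permutation matrices form a finite group of isometries. They span all matrices: the average of $\varepsilon_s\operatorname{diag}(\varepsilon_1,\dots,\varepsilon_n)$ over all signs is the matrix unit $e_{ss}$, and $e_{st}$ is $e_{ss}$ times a permutation matrix. By Lemma~\ref{lem:average} below, $\mathcal F(\ell_p^n)$ has a diagonal of norm $1$.
\end{example}

Between these two lies a known bound. The unconditional constant of a basis is the largest norm of an operator $\sum_i\alpha_ie_i\mapsto\sum_i\varepsilon_i\alpha_ie_i$ with $|\varepsilon_i|=1$, and that of $X$ is the infimum over all bases. If $X$ has unconditional constant less than $\lambda$, then for some finite-dimensional $Y$ there is a generalized diagonal for $\mathcal F(X)$ of norm less than $\lambda$. (We do not use this fact.) The following question is posed by Blanco and Groenbaek \cite{BG}.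

\medskip
\noindent\textbf{Problem.} \emph{Is there an absolute constant $K$ such that for every finite-dimensional Banach space $X$ there is a finite-dimensional Banach space $Y$ for which $\mathcal F(Y,X)\widehat{\otimes}\mathcal F(X,Y)$ contains a generalized diagonal for $\mathcal F(X)$ of norm at most $K$?}
\medskip

The small norms above come from isometries or from sign changes of $X$, and the one construction that uses no structure of $X$ costs $n$. One may therefore guess that the best norm measures how far $X$ is from having symmetries, and that it grows along a suitable sequence of spaces. It does not: all the symmetry can be supplied by $Y$.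

\begin{theorem}\label{thm:main}
Let $X\ne\{0\}$ be a Banach space over $\mathbb K$ with $\dim X=n<\infty$. There are a Banach space $Y$ over $\mathbb K$ with $\dim Y<512\,n^6$, linear maps $J:X\to Y$ and $P:Y\to X$ with $PJ=I_X$ and $\|J\|=\|P\|=1$, and a finite group $G$ of linear isometries of $Y$ whose linear span is all of $\mathcal F(Y)$, such that:
\begin{enumerate}
\item[(i)] $u=\frac1{|G|}\sum_{g\in G}Pg^{-1}\otimes gJ\in\mathcal F(Y,X)\widehat{\otimes}\mathcal F(X,Y)$ is a generalized diagonal for $\mathcal F(X)$ of norm exactly $1$;
\item[(ii)] $d=\frac1{|G|}\sum_{g\in G}g^{-1}\otimes g$ is a diagonal for $\mathcal F(Y)$ of norm exactly $1$.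
\end{enumerate}
\end{theorem}

So the answer to the Problem is yes. The constant $K=1$ works (for $X=\{0\}$ take $u=0$), it is the best constant by \eqref{eq:lower}, and it is attained for every $X\neq\{0\}$. The map $J$ is an isometric embedding, since $\|x\|=\|PJx\|\le\|Jx\|\le\|x\|$, and $JP$ is a projection of norm $1$ onto its range. Thus $X$ is isometric to a $1$-complemented subspace of a finite-dimensional space with enough symmetries, in the strong sense that a finite group of isometries spans $\mathcal F(Y)$.

The proof has four parts. Section~\ref{sec:average} derives the diagonals from $Y$, $G$, $J$, $P$. Section~\ref{sec:norm} shows that one can choose $G$, $J$, $P$ on a vector space without a norm and define the norm afterwards, provided the \emph{compressions} $PgJ$ are contractions of $X$. Sections~\ref{sec:group} and~\ref{sec:vectors} construct a group and vectors for which all compressions with $g\ne\pm I$ have tiny matrix entries, and Section~\ref{sec:proof} concludes.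

\section{Averaging over a group of isometries}\label{sec:average}

\begin{lemma}\label{lem:average}
Let $Y\ne\{0\}$ be a finite-dimensional Banach space and $G$ a finite group of linear isometries of $Y$ that spans $\mathcal F(Y)$.
\begin{enumerate}
\item[(a)] $d=\frac1{|G|}\sum_{g\in G}g^{-1}\otimes g$ is a diagonal for $\mathcal F(Y)$ with $\|d\|_\wedge=1$.
\item[(b)] If $J:X\to Y$ and $P:Y\to X$ are linear and $PJ=I_X$, then $u=\frac1{|G|}\sum_{g\in G}Pg^{-1}\otimes gJ$ is a generalized diagonal for $\mathcal F(X)$ with $\|u\|_\wedge\le\|P\|\,\|J\|$.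
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h\in G$. As $k$ runs through $G$, so does $g=kh$, and $hg^{-1}=k^{-1}$. Hence
\[
h\cdot d=\frac1{|G|}\sum_{g}hg^{-1}\otimes g=\frac1{|G|}\sum_{k}k^{-1}\otimes kh=d\cdot h .
\]
The identity $A\cdot d=d\cdot A$ is linear in $A$ and $G$ spans $\mathcal F(Y)$, so it holds for all $A\in\mathcal F(Y)$. The product map sends $d$ to the average of the operators $g^{-1}g=I_Y$. Since $\|g^{-1}\|\,\|g\|=1$ for each $g$, we get $\|d\|_\wedge\le1$, and \eqref{eq:lower} gives equality.

(b) Let $\Phi(A\otimes B)=PA\otimes BJ$ for $A,B\in\mathcal F(Y)$, extended linearly, so that $u=\Phi(d)$. An operator $a\in\mathcal F(X)$ lifts to $JaP\in\mathcal F(Y)$, and $PJ=I_X$ gives $P(JaP)=aP$ and $(JaP)J=Ja$. Therefore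
\[
\Phi(JaPA\otimes B)=aPA\otimes BJ=a\cdot\Phi(A\otimes B),\qquad
\Phi(A\otimes BJaP)=PA\otimes BJa=\Phi(A\otimes B)\cdot a .
\]
Applying $\Phi$ to $JaP\cdot d=d\cdot JaP$ yields $a\cdot u=u\cdot a$. Also $\pi(u)$ is the average of the operators $Pg^{-1}gJ=I_X$, and each term of $u$ satisfies $\|Pg^{-1}\|\,\|gJ\|=\|P\|\,\|J\|$.
\end{proof}

The spanning hypothesis cannot be dropped: for $G=\{I\}$ we have $d=I\otimes I$, and $A\otimes I=I\otimes A$ holds only for scalar $A$. The isometry hypothesis enters only in the norm estimates.

\section{Choosing the norm last}\label{sec:norm}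

By Lemma~\ref{lem:average} it suffices to place $X$ as a $1$-complemented subspace in a space with a spanning group of isometries. If the normed space $Y$ is fixed first, nothing controls the projection onto a copy of $X$. We reverse the order. Let $V$ be a finite-dimensional vector space, $L(V)$ its algebra of linear operators, $G\subset L(V)$ a finite spanning group, and $J:X\to V$, $P:V\to X$ linear maps with $PJ=I_X$. The unit ball of a $G$-invariant norm with $\|J\|\le1$ is convex and contains every set $gJB_X$. The smaller the ball, the smaller $\|P\|$. So the best choice is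
\begin{equation}\label{eq:ball}
B=\operatorname{conv}\bigcup_{g\in G}gJB_X ,
\end{equation}
and then $\|P\|$ is the largest of the numbers $\|PgJ\|$. We test this in the plane.

Let $V=\mathbb R^2$ with the standard inner product, and let $G$ be the group of the eight matrices $\pm I,\pm\sigma,\pm\tau,\pm\sigma\tau$, where
\[
\sigma=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad
\tau=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
\sigma\tau=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
It spans all matrices, since $\frac12(I\pm\sigma)$ and $\frac12(\tau\pm\sigma\tau)$ are the four matrix units.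

\begin{example}[no room: a compression is large]\label{ex:hexagon}
Let $X$ be $\mathbb R^2$ with $\|(s,t)\|=\max(|s|,|t|,|s-t|)$. The unit ball is the hexagon with vertices $\pm(1,0),\pm(0,1),\pm(1,1)$, and the standard basis is an Auerbach basis. Take $J=P=I$. The compression of $\sigma$ is the sign change $\sigma$ itself; it maps $(1,1)$, of norm $1$, to $(1,-1)$, of norm $2$. The set $B$ is the square $[-1,1]^2$, so $Y=\ell_\infty^2$, $\|J\|=1$ and $\|P\|=2$. These data give only the bound $2$.
\end{example}

\begin{example}[room to spare: the compressions are small]\label{ex:octagon}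
Let $X=\mathbb R$, fix $x=(\cos\theta,\sin\theta)$, and put $J\lambda=\lambda x$, $Pv=\langle v,x\rangle$. The compressions are the numbers $\langle gx,x\rangle$: they equal $1$, $\cos2\theta$, $\sin2\theta$, $0$ for $g=I,\sigma,\tau,\sigma\tau$. For $\theta=0$ the element $\sigma$ fixes $x$. For $\theta=\pi/8$ every $g\ne\pm I$ has a compression of modulus at most $1/\sqrt2$, the set $B$ is the regular octagon whose vertices are the eight points $gx$, and $P$ attains its norm $1$ only at $\pm x$.
\end{example}

For $X=\mathbb R$ the theorem is trivial, but Example~\ref{ex:octagon} contains the mechanism. When $V$ is larger than $X$, the subspace $JX$ can be put in a position from which every $g\ne\pm I$ turns it away. The compressions of $\pm I$ are $\pm I_X$, which have norm $1$ in every Banach space. If the other compressions have small enough entries, they are contractions whatever the norm of $X$ is. Here is the general statement about the norm.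

\begin{lemma}\label{lem:norm}
Let $X\ne\{0\}$ be a finite-dimensional Banach space, $V$ a finite-dimensional vector space, $G$ a finite group of invertible operators that spans $L(V)$, and $J:X\to V$, $P:V\to X$ linear maps with $PJ=I_X$. Put $M=\max_{g\in G}\|PgJ\|$. Then
\[
\|v\|_Y=\inf\Big\{\sum_{g\in G}\|x_g\| : x_g\in X,\ v=\sum_{g\in G}gJx_g\Big\}
\]
is a norm on $V$ for which $G$ acts by isometries, $\|J\|\le1$ and $\|P\|\le M$. If $M\le1$, then $\|J\|=\|P\|=1$.
\end{lemma}

\begin{proof}
Every $v$ has a representation. Fix $x\ne0$ in $X$. Then $Jx\ne0$ because $PJx=x$, so $v=AJx$ for some $A\in L(V)$. Writing $A=\sum_g\lambda_gg$ gives $v=\sum_ggJ(\lambda_gx)$. This is the only use of the spanning hypothesis. Scaling and adding representations show that $\|\cdot\|_Y$ is a seminorm. Fix any norm $|\cdot|$ on $V$ and a constant $C>0$ with $|gJx|\le C\|x\|$ for all $g\in G$, $x\in X$. Each representation gives $|v|\le C\sum_g\|x_g\|$, so $\|v\|_Y\ge|v|/C$ and the seminorm is a norm.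

If $v=\sum_ggJx_g$ and $h\in G$, then $hv=\sum_ggJx_{h^{-1}g}$, with the same sum of norms. So $\|hv\|_Y\le\|v\|_Y$, and the same inequality for $h^{-1}$ gives equality. The representation of $Jx$ with $x_I=x$ and all other $x_g=0$ gives $\|Jx\|_Y\le\|x\|$. Further $\|Pv\|\le\sum_g\|PgJx_g\|\le M\sum_g\|x_g\|$, so $\|Pv\|\le M\|v\|_Y$. If $M\le1$, then $1=\|PJ\|\le\|P\|\,\|J\|$ with both factors at most $1$.
\end{proof}

The unit ball of this norm is the set $B$ of \eqref{eq:ball}: the points of $B$ are the sums $\sum_g\lambda_ggJy_g$ with $y_g\in B_X$, $\lambda_g\ge0$, $\sum_g\lambda_g=1$, so $B$ is compact, lies in the closed unit ball and contains the open one. Nothing is lost in the lemma, since every $G$-invariant norm on $V$ satisfies $\|P\|\,\|J\|\ge\|PgJ\|$ for all $g$. The task is now to make $M\le1$.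

\section{The Weyl--Heisenberg group}\label{sec:group}

Each element of $G$ imposes one condition $\|PgJ\|\le1$, so $G$ should be small. The group of all signed permutation matrices is too large. For instance, if $n=2$ and $Je_1,Je_2$ have entries $\pm1$, the diagonal matrix whose entries are the products of the entries of $Je_1$ and $Je_2$ exchanges these two vectors; its compression exchanges $e_1$ and $e_2$, and need not be a contraction (for the norm $\max(|s|,|t|,|s+t/2|)$ compare $(\frac12,1)$ with $(1,\frac12)$). On the other hand, a spanning set has at least $(\dim V)^2$ elements. The following group has exactly that many up to sign.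

Let $q=2^m$ and let $\mathbb F_q$ be the field with $q$ elements. It has characteristic $2$, so $s+s=0$ for all $s$. The trace $\operatorname{Tr}(s)=s+s^2+s^4+\dots+s^{2^{m-1}}$ is additive, takes values in $\mathbb F_2$, and is not identically zero, being a nonzero polynomial of degree less than $q$. Put $\psi(s)=(-1)^{\operatorname{Tr}(s)}$. Then $\psi(s+s')=\psi(s)\psi(s')$, and for $s\in\mathbb F_q$
\begin{equation}\label{eq:char}
\sum_{y\in\mathbb F_q}\psi(ys)=\begin{cases}q,&s=0,\\0,&s\ne0.\end{cases}
\end{equation}
Indeed, for $s\ne0$ the sum is $S=\sum_y\psi(y)$, and translating by an element $y_0$ with $\psi(y_0)=-1$ gives $S=-S$. Characteristic $2$ is chosen so that $\psi$ is real-valued; this makes one construction work for both scalar fields.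

Let $\Lambda=\mathbb F_q^r$, $N=|\Lambda|=q^r$, and let $V=\mathbb K^\Lambda$ be the space of functions on $\Lambda$, with the bilinear form $\langle f,h\rangle=\sum_tf(t)h(t)$. Write $a\cdot t=\sum_ia_it_i$. Multiplying \eqref{eq:char} over the coordinates gives
\begin{equation}\label{eq:charN}
\sum_{t\in\Lambda}\psi(a\cdot t)=0\qquad(a\in\Lambda,\ a\ne0).
\end{equation}
For $a,b\in\Lambda$ let $W_{a,b}$ be the translation by $b$ followed by multiplication with a character:
\[
(W_{a,b}f)(t)=\psi(a\cdot t)\,f(t+b).
\]
For $q=2$, $r=1$ the operators $W_{0,0},W_{1,0},W_{0,1},W_{1,1}$ are $I,\sigma,\tau,\sigma\tau$ of Section~\ref{sec:norm}. The proof of Theorem~\ref{thm:main} uses $r=3$.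

\begin{lemma}\label{lem:group}
The set $G=\{\pm W_{a,b}:a,b\in\Lambda\}$ is a finite group, and the $N^2$ operators $W_{a,b}$ form a basis of $L(V)$.
\end{lemma}

\begin{proof}
We have
\[
(W_{a,b}W_{a',b'}f)(t)=\psi(a\cdot t)\,\psi\big(a'\cdot(t+b)\big)\,f(t+b+b'),
\]
that is, $W_{a,b}W_{a',b'}=\psi(a'\cdot b)\,W_{a+a',\,b+b'}$. So $G$ is closed under products. It contains $W_{0,0}=I$, and $W_{a,b}^2=\psi(a\cdot b)I$ shows that $W_{a,b}^{-1}=\pm W_{a,b}$.

The trace of $W_{a,b}$ vanishes for $(a,b)\ne(0,0)$: if $b\ne0$ the matrix has zero diagonal, and if $b=0$ the trace is the sum in \eqref{eq:charN}. Since $W_{a,b}^{-1}W_{a',b'}=\pm W_{a+a',\,b+b'}$, and $a+a'=0$ means $a=a'$, we obtain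
\begin{equation}\label{eq:orth}
\operatorname{tr}\big(W_{a,b}^{-1}W_{a',b'}\big)=\begin{cases}N,&(a,b)=(a',b'),\\0,&\text{otherwise.}\end{cases}
\end{equation}
Multiplying a relation $\sum\lambda_{a',b'}W_{a',b'}=0$ by $W_{a,b}^{-1}$ and taking the trace gives $N\lambda_{a,b}=0$. So the $W_{a,b}$ are linearly independent, and $\dim L(V)=N^2$.
\end{proof}

\section{Vectors with small correlations}\label{sec:vectors}

We look for vectors $x_1,\dots,x_n\in V$, the future images $Je_i$, with $\langle x_i,x_i\rangle=1$ and such that all other \emph{correlations} $\langle W_{a,b}x_i,x_j\rangle$ are small.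

\begin{remark}\label{rem:parseval}
This forces $N$ to be large. The $W_{a,b}$ are signed permutation matrices, so $W_{a,b}^{-1}=W_{a,b}^t$, and by \eqref{eq:orth} the matrices $N^{-1/2}W_{a,b}$ are an orthonormal basis of the real matrices for the inner product $\operatorname{tr}(A^tB)$. Expanding $xx^t$ for a real vector $x$ with $\langle x,x\rangle=1$ gives $\sum_{a,b}\langle W_{a,b}x,x\rangle^2=N$. Removing the term $1$ of the identity shows that some other correlation has modulus at least $(N+1)^{-1/2}$.
\end{remark}

Point masses fail. If $x_i$ is the indicator of a point $s_i$, then $W_{a,0}x_i=\psi(a\cdot s_i)x_i$, so the compression of $W_{a,0}$ is a sign change of the basis $(e_i)$, as in Example~\ref{ex:hexagon}; such operators are bounded only by the unconditional constant of the basis. At the other extreme are vectors $x(t)=N^{-1/2}\psi(\varphi(t))$ with a polynomial phase $\varphi$. For them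
\[
\langle W_{a,b}x,x\rangle=\frac1N\sum_t\psi\big(a\cdot t+\varphi(t+b)+\varphi(t)\big),
\]
which vanishes for $b=0$, $a\ne0$. For $b\ne0$ the difference $\varphi(t+b)+\varphi(t)$ has lower degree than $\varphi$. If $\varphi$ has degree at most $2$, the difference is affine and a suitable $a$ cancels its linear part. For example, $\varphi=ct_1t_2$ has difference $cb_2t_1+cb_1t_2+cb_1b_2$, and $a=(cb_2,cb_1)$ gives $W_{a,b}x=\pm x$. The compression then has an entry of size about $1$, which leaves no room for the remaining entries. So the phase should be cubic. The product $t_1t_2t_3$ is the convenient choice, because it is linear in each variable and \eqref{eq:char} evaluates the sum over one variable exactly.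

\begin{example}\label{ex:cube}
Let $q=2$, $r=3$, $N=8$, and $x(t)=8^{-1/2}(-1)^{t_1t_2t_3}$, which is negative only at $p=(1,1,1)$. For $b\ne0$ the function $8\,x(t)x(t+b)$ equals $-1$ at $t=p$ and $t=p+b$ and equals $1$ elsewhere. Hence
\[
\langle W_{a,b}x,x\rangle=\frac18\Big(\sum_t\psi(a\cdot t)-2\psi(a\cdot p)-2\psi(a\cdot(p+b))\Big).
\]
For $a=0$ this is $(8-4)/8=\frac12$, and for $a\ne0$ it is $0$ or $\pm\frac12$ by \eqref{eq:charN}. So all correlations other than $\langle x,x\rangle$ have modulus at most $\frac12=1/q$.
\end{example}

Enlarging the field improves the bound and provides many vectors, one for each nonzero coefficient in front of $t_1t_2t_3$.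

\begin{lemma}\label{lem:corr}
Let $r=3$, let $c_1,\dots,c_n$ be distinct nonzero elements of $\mathbb F_q$, and let $x_i(t)=N^{-1/2}\psi(c_it_1t_2t_3)$. Then $\langle x_i,x_i\rangle=1$, and
\[
|\langle W_{a,b}x_i,x_j\rangle|\le\frac2q\qquad\text{whenever }(a,b)\ne(0,0)\text{ or }i\ne j.
\]
\end{lemma}

\begin{proof}
The first claim holds because $x_i(t)^2=1/N$. By definition
\begin{equation}\label{eq:sum}
\langle W_{a,b}x_i,x_j\rangle=\frac1{q^3}\sum_{t}\psi\big(a\cdot t+c_i(t_1+b_1)(t_2+b_2)(t_3+b_3)+c_jt_1t_2t_3\big).
\end{equation}
For fixed $(t_2,t_3)$ the argument of $\psi$ has the form $\kappa t_1+\mu$, where $\mu$ does not depend on $t_1$ and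
\begin{align*}
\kappa(t_2,t_3)&=a_1+c_i(t_2+b_2)(t_3+b_3)+c_jt_2t_3\\
&=(c_i+c_j)\,t_2t_3+c_ib_3\,t_2+c_ib_2\,t_3+(a_1+c_ib_2b_3).
\end{align*}
By \eqref{eq:char} the sum over $t_1$ is $\pm q$ if $\kappa(t_2,t_3)=0$ and is $0$ otherwise. If $Z$ is the number of zeros of $\kappa$ in $\mathbb F_q^2$, then \eqref{eq:sum} has modulus at most $Z/q^2$.

\emph{Case $i\ne j$.} Here $c_i+c_j\ne0$, because $c_i\ne c_j$ and the characteristic is $2$. For fixed $t_2$, $\kappa$ is affine in $t_3$ with leading coefficient $(c_i+c_j)t_2+c_ib_2$. This coefficient vanishes for exactly one $t_2$, which contributes at most $q$ zeros; each of the other $q-1$ values of $t_2$ contributes exactly one zero. So $Z\le2q-1$, and the modulus is less than $2/q$.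

\emph{Case $i=j$, $b\ne0$.} The sum \eqref{eq:sum} does not change if the coordinates of $a$ and $b$ are permuted in the same way (permute those of $t$ as well), so we may assume $b_3\ne0$. Now $c_i+c_j=0$, and $\kappa$ is affine in $t_2$ with leading coefficient $c_ib_3\ne0$. Each $t_3$ gives exactly one zero, so $Z=q$ and the modulus is at most $1/q$.

\emph{Case $i=j$, $b=0$, $a\ne0$.} The two cubic terms cancel, and \eqref{eq:sum} is $0$ by \eqref{eq:charN}.
\end{proof}

The condition $c_i\ne0$ is used only in the second case; for $c_i=0$ the vector $x_i$ is constant and is fixed by all translations. The vectors are not orthogonal: for $a=b=0$ and $i\ne j$ we have $\mu=0$ and $\kappa=(c_i+c_j)t_2t_3$ has $2q-1$ zeros, so $\langle x_i,x_j\rangle=(2q-1)/q^2$. This has to be corrected when $P$ is defined.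

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $q$ be the least power of $2$ with $q\ge4n^2$. Then $q/2<4n^2$, so $q<8n^2$. Take $r=3$, so that $\dim V=q^3<512\,n^6$, and let $G$ be the group of Lemma~\ref{lem:group}. Since $q-1\ge n$, there are distinct nonzero $c_1,\dots,c_n\in\mathbb F_q$; let $x_1,\dots,x_n$ be as in Lemma~\ref{lem:corr}.

We must pass from small matrix entries to a small operator norm on $X$, about which nothing is known. An Auerbach basis $(e_i,e_i^*)$ does this. An operator $T$ with $Te_j=\sum_i\alpha_{ij}e_i$ equals $\sum_{i,j}\alpha_{ij}e_j^*(\cdot)e_i$, and each $e_j^*(\cdot)e_i$ has norm $1$, so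
\begin{equation}\label{eq:auerbach}
\|T\|\le\sum_{i,j}|\alpha_{ij}|\le n^2\max_{i,j}|\alpha_{ij}| .
\end{equation}

Define $J:X\to V$ by $Je_j=x_j$. The map $v\mapsto\sum_k\langle v,x_k\rangle e_k$ composed with $J$ has the matrix $\Gamma=(\langle x_i,x_j\rangle)_{i,j}$, which is only close to the identity, so we compose with $\Gamma^{-1}$. For an $n\times n$ matrix let $\|\cdot\|_\infty$ be its norm as an operator on $\ell_\infty^n$, which is the largest sum of the moduli of the entries of a row. Write $\Gamma=I+E$. By Lemma~\ref{lem:corr} with $(a,b)=(0,0)$, the diagonal of $E$ is zero and the other entries have modulus at most $2/q$. So $\|E\|_\infty\le2n/q\le\frac12$, and the Neumann series $\sum_k(-E)^k$ shows that $\Gamma$ is invertible with $\|\Gamma^{-1}\|_\infty\le2$. Define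
\[
Pv=\sum_{i=1}^n\Big(\sum_{k=1}^n(\Gamma^{-1})_{ik}\langle v,x_k\rangle\Big)e_i\qquad(v\in V).
\]
For $g\in G$ let $A_g$ be the matrix with entries $(A_g)_{kj}=\langle gx_j,x_k\rangle$. Putting $v=gx_j$ shows that $PgJ$ has the matrix $\Gamma^{-1}A_g$.

For $g=\pm I$ we have $A_g=\pm\Gamma$, since $\Gamma$ is symmetric. Thus $PJ=I_X$, and both compressions have norm $1$. Every other $g$ is $\pm W_{a,b}$ with $(a,b)\ne(0,0)$. By Lemma~\ref{lem:corr} each column of $A_g$ has $\ell_\infty^n$-norm at most $2/q$, so each column of $\Gamma^{-1}A_g$ has $\ell_\infty^n$-norm at most $4/q$. By \eqref{eq:auerbach},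
\[
\|PgJ\|\le n^2\cdot\frac4q\le1 .
\]
This inequality is what dictates the choice $q\ge4n^2$.

So $\|PgJ\|\le1$ for all $g\in G$. Let $Y$ be $V$ with the norm of Lemma~\ref{lem:norm}. Then $G$ is a finite group of isometries of $Y$ that spans $\mathcal F(Y)=L(V)$, and $\|J\|=\|P\|=1$. Lemma~\ref{lem:average}(a) gives (ii). Lemma~\ref{lem:average}(b) shows that $u$ is a generalized diagonal with $\|u\|_\wedge\le1$, and \eqref{eq:lower} gives (i). \qed

\section{Amenability of $\mathcal F(Z)$ for sums of finite-dimensional spaces}\label{sec:amen}

Let $\mathcal A$ be a Banach algebra. The space $\mathcal A\widehat{\otimes}\mathcal A$ is a bimodule under $a\cdot(r\otimes s)=ar\otimes s$ and $(r\otimes s)\cdot a=r\otimes sa$, with $\|a\cdot w\|_\wedge$ and $\|w\cdot a\|_\wedge$ at most $\|a\|\,\|w\|_\wedge$; let $\pi_{\mathcal A}(r\otimes s)=rs$. An \emph{approximate diagonal} is a net $(u_m)$ in $\mathcal A\widehat{\otimes}\mathcal A$ with $\|a\cdot u_m-u_m\cdot a\|_\wedge\to0$ and $\pi_{\mathcal A}(u_m)a\to a$ for all $a\in\mathcal A$. The algebra is \emph{amenable} if every bounded derivation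 from $\mathcal A$ into the dual of a Banach $\mathcal A$-bimodule is inner; we use only Johnson's characterization \cite{Johnson} quoted in Section~\ref{sec:intro}. Two spaces are \emph{$C$-isomorphic} if there is an isomorphism $T$ between them with $\|T\|\,\|T^{-1}\|\le C$.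

\begin{corollary}\label{cor:amen}
Let $(E_k)_{k\ge1}$ be a sequence of finite-dimensional spaces such that for every finite-dimensional $E$ and every $\varepsilon>0$ some $E_k$ is $(1+\varepsilon)$-isomorphic to $E$. Let $Z=(\bigoplus_kE_k)_{\ell_p}$ with $1<p<\infty$, or $Z=(\bigoplus_kE_k)_{c_0}$. Then $\mathcal F(Z)$ is amenable, with an approximate diagonal $(u_m)_{m\ge1}$ satisfying $\|u_m\|_\wedge\le1+\frac1m$.
\end{corollary}

Such sequences exist: list the spaces $\mathbb K^n$ with the norms $\max_{j}|f_j(x)|$, where $(f_j)$ is a finite spanning family of functionals with coordinates in $\mathbb Q$ or $\mathbb Q+i\mathbb Q$. Given a norm on $\mathbb K^n$, take the $f_j$ within $\delta$ of a finite $\delta$-net of the dual unit sphere; then $(1-2\delta)\|x\|\le\max_j|f_j(x)|\le(1+\delta)\|x\|$.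

\begin{proof}
Let $Z_m$ be the sum of the first $m$ summands, $\iota_m:Z_m\to Z$ the inclusion, $Q_m:Z\to Z_m$ the coordinate map, and $P_m=\iota_mQ_m$. All have norm at most $1$, and $Q_m\iota_m=I_{Z_m}$.

\emph{Construction of $u_m$.} If $Z_m=\{0\}$ put $u_m=0$; the three properties below then hold trivially. Otherwise Theorem~\ref{thm:main} gives a finite-dimensional $Y_m$ and a generalized diagonal $w_m\in\mathcal F(Y_m,Z_m)\widehat{\otimes}\mathcal F(Z_m,Y_m)$ for $\mathcal F(Z_m)$ of norm $1$. To move $w_m$ into $\mathcal F(Z)\widehat{\otimes}\mathcal F(Z)$ we need a well-complemented copy of $Y_m$ in $Z$; here the hypothesis on $(E_k)$ is used. Choose $k$ and an isomorphism $T:Y_m\to E_k$ with $\|T\|\,\|T^{-1}\|\le1+\frac1m$. Let $\alpha:Y_m\to Z$ be $T$ followed by the inclusion of $E_k$, and let $\beta:Z\to Y_m$ be the $k$th coordinate map followed by $T^{-1}$. Then $\beta\alpha=I_{Y_m}$ and $\|\alpha\|\,\|\beta\|\le1+\frac1m$. Put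
\[
\Psi(R\otimes S)=\iota_mR\beta\otimes\alpha SQ_m,\qquad u_m=\Psi(w_m).
\]

\emph{Properties.} First, $\|\Psi(R\otimes S)\|_\wedge\le\|\alpha\|\,\|\beta\|\,\|R\|\,\|S\|$, so $\|u_m\|_\wedge\le1+\frac1m$. Second, the product map sends $\Psi(R\otimes S)$ to $\iota_mR\beta\alpha SQ_m=\iota_mRSQ_m$, so it sends $u_m$ to $\iota_mI_{Z_m}Q_m=P_m$. Third, let $a\in\mathcal F(Z)$, $a'=Q_ma\iota_m\in\mathcal F(Z_m)$ and $b=P_maP_m=\iota_ma'Q_m$. Then $b\iota_m=\iota_ma'$ and $Q_mb=a'Q_m$, so $b\cdot\Psi(w)=\Psi(a'\cdot w)$ and $\Psi(w)\cdot b=\Psi(w\cdot a')$ for all $w$. Hence $b\cdot u_m=u_m\cdot b$.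

\emph{The limit.} In both cases $P_mz\to z$ for every $z\in Z$. The dual $Z^*$ is the $\ell_{p'}$-sum of the spaces $E_k^*$ with $\frac1p+\frac1{p'}=1$, or their $\ell_1$-sum in the case of $c_0$, and $P_m^*$ keeps the first $m$ coordinates. The exponent is finite, so $P_m^*f\to f$ for every $f\in Z^*$. For $a=f(\cdot)z$,
\[
\|P_ma-a\|=\|f\|\,\|P_mz-z\|\to0,\qquad\|aP_m-a\|=\|P_m^*f-f\|\,\|z\|\to0 .
\]
By linearity both limits hold for finite-rank $a$, and since $\|P_m\|\le1$ they hold for all $a\in\mathcal F(Z)$. Therefore $\|P_maP_m-a\|\le\|aP_m-a\|+\|P_ma-a\|\to0$. As $P_maP_m$ commutes with $u_m$,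
\[
\|a\cdot u_m-u_m\cdot a\|_\wedge\le2\,\|u_m\|_\wedge\,\|a-P_maP_m\|\to0 ,
\]
and the product of $u_m$ times $a$ is $P_ma\to a$. So $(u_m)$ is a bounded approximate diagonal, and $\mathcal F(Z)$ is amenable by \cite{Johnson}.
\end{proof}

The form of the sum matters only in the last step, and this step breaks down at the excluded exponents. For $p=1$ the dual is an $\ell_\infty$-sum, and a functional $f$ with infinitely many coordinates of norm $1$ has $\|P_m^*f-f\|\ge1$ for all $m$. For $p=\infty$ the same happens to $P_mz-z$.

\begin{thebibliography}{9}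

\bibitem{BG}
Ariel Blanco and Niels Groenbaek,
\emph{Amenability of algebras of approximable operators},
arXiv:0804.1725 (2008).

\bibitem{Johnson}
B. E. Johnson,
\emph{Approximate diagonals and cohomology of certain annihilator Banach algebras},
Amer. J. Math. \textbf{94} (1972).

\end{thebibliography}
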